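# Torsion of order 5 in the homology of matching complexes

## 1. Matchings on four and five points

Take four points $1,2,3,4$ and the six edges joining them. Make a simplicial complex: its vertices are the six edges, and a set of edges is a face when the edges are pairwise disjoint. The edge $12$ is disjoint only from $34$, the edge $13$ only from $24$, and $14$ only from $23$. So the complex consists of three separate segments
$$\{12,34\},\qquad \{13,24\},\qquad \{14,23\}.$$
Its reduced homology is $\mathbb Z^2$ in degree $0$ and zero elsewhere. The $0$-cycle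
$$z_0=[12]-[13] \tag{1}$$
is the difference of two points in different components, so it is not a boundary.

Do the same with five points. There are ten edges and fifteen pairs of disjoint edges, and three disjoint edges do not fit, so the complex is a graph (the Petersen graph). It is connected: two edges $ab,ac$ that meet are both disjoint from $de$, where $d,e$ are the two remaining points. So its reduced homology is free of rank $15-10+1=6$ in degree $1$ and zero elsewhere. Here is one cycle. Join $1,2,3$ to $4,5$ only; we get the hexagon
$$14,\ 25,\ 34,\ 15,\ 24,\ 35,\ (14),$$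
in which consecutive edges are disjoint. As a chain it is
$$z_1=\sum_{x\neq y\in\{1,2,3\}}\operatorname{sgn}(x,y,l)\,[x4]\wedge[y5],\qquad \{x,y,l\}=\{1,2,3\}, \tag{2}$$
where $\operatorname{sgn}(x,y,l)$ is the sign of the permutation $1\mapsto x$, $2\mapsto y$, $3\mapsto l$. Its boundary is $\sum \operatorname{sgn}(x,y,l)([y5]-[x4])$. The edge $[y5]$ occurs twice, for the two possible $x$, and $\operatorname{sgn}(x,y,l)=-\operatorname{sgn}(l,y,x)$; the same happens for $[x4]$. So $\partial z_1=0$.

The cycles (1) and (2) will return. Here is the general setting.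

**Definition (matching complex).** For a finite set $S$, the complex $\mathsf M_S$ has as faces the matchings in the complete graph on $S$, that is, the sets of pairwise disjoint edges. Write $\mathsf M_n$ for $|S|=n\ge 1$. The augmented chain complex $C_*(S)$ has one generator $e_1\wedge\dots\wedge e_j$, alternating in the edges, for each matching $\{e_1,\dots,e_j\}$; its degree is $d=j-1$, and $\emptyset$ has degree $-1$. The boundary is
$$\partial(e_1\wedge\dots\wedge e_j)=\sum_i(-1)^{i-1}e_1\wedge\cdots\widehat{e_i}\cdots\wedge e_j ,$$
and $\tilde H_d(\mathsf M_S;\mathbb Z)$ is its homology. With coefficients in a ring $R$ we write $C_*(S;R)$ and $\tilde H_d(\mathsf M_S;R)$.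

If an edge $e$ shares a vertex with an edge of a matching $m$, we set $e\wedge m:=0$. For chains $c,c'$ on disjoint vertex sets, with $c$ made of $j$-edge matchings, $\partial(c\wedge c')=\partial c\wedge c'+(-1)^j c\wedge\partial c'$. So the wedge of two cycles on disjoint vertex sets is a cycle. A vertex not covered by $m$ is called free.

Both groups above are free. When does torsion appear, and which primes occur?

## 2. The number of free vertices

A $d$-face has $d+1$ edges, covers $2d+2$ vertices, and leaves $n-2d-2$ vertices free. Put
$$r=n-2d-3,\qquad k=3d-n+4,\qquad\text{equivalently}\qquad n=2k+3r+1,\quad d=k-1+r. \tag{3}$$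
So a $d$-face has exactly $r+1$ free vertices. For $\mathsf M_4$ in degree $0$ we have $(k,r)=(0,1)$; for $\mathsf M_5$ in degree $1$ we have $(k,r)=(2,0)$. With so few free vertices there is never torsion.

**Proposition 1.** If $r\le 1$, then $\tilde H_d(\mathsf M_n;\mathbb Z)$ is torsion-free.

**Proof.** If $r\le-2$, then $2(d+1)>n$, so $C_d=0$.

If $r=-1$, then $n$ is even and at least $2$, and $d+1=n/2$: the $d$-faces are the perfect matchings. Let $z=\sum a_m m$ be a $d$-cycle over any commutative coefficient ring. Delete an edge $e$ from a perfect matching $m$; two vertices become free, so $m$ is the only perfect matching containing $m\setminus e$. The coefficient of $m\setminus e$ in $\partial z$ is therefore $\pm a_m$, and $a_m=0$. So $z=0$, and $\tilde H_d$ vanishes over $\mathbb Z$ and over every field.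

If $r=0$, then $2(d+2)=n+1>n$, so $C_{d+1}=0$ and $\tilde H_d=\ker\partial$ is a subgroup of a free abelian group, hence free.

If $r=1$, suppose there were an element of prime order $\ell$. By the universal coefficient theorem, $\{x\in\tilde H_d(\mathsf M_n;\mathbb Z):\ell x=0\}=\operatorname{Tor}(\tilde H_d(\mathsf M_n;\mathbb Z),\mathbb F_\ell)$ embeds in $\tilde H_{d+1}(\mathsf M_n;\mathbb F_\ell)$. In degree $d+1$ the parameter $r$ is $n-2(d+1)-3=-1$, so that group vanishes by the case $r=-1$, a contradiction. $\square$

For larger $r$ we need one cited theorem. Recall that a partition is self-conjugate if its Young diagram is symmetric under transposition, and that its Durfee square is the largest square of boxes contained in the top left corner of the diagram. For example $(3,1,1)$ and $(2,2)$ are self-conjugate, with Durfee squares of side $1$ and $2$. We write $S^\lambda$ for the irreducible representation of the symmetric group attached to $\lambda$.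

**Theorem (Bouc, J. Algebra 150 (1992)).** $\tilde H_d(\mathsf M_n;\mathbb Q)\cong\bigoplus_\lambda S^\lambda$, over the self-conjugate partitions $\lambda$ of $n$ whose Durfee square has side $n-2d-2$.

Compare with Section 1. For $n=4$, $d=0$ the side is $2$; the only partition is $(2,2)$, of dimension $2$. For $n=5$, $d=1$ the side is $1$; the only self-conjugate partition of $5$ is $(3,1,1)$, of dimension $6$. For $n=5$, $d=0$ the side would be $3$, which needs nine boxes, so the group is $0$. All three agree with what we found.

A diagram with Durfee square of side $D$ has at least $D^2$ boxes, and $n-2d-2=r+1$. So: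
$$\text{if } n-2d-2>0 \text{ and } (n-2d-2)^2>n,\ \text{ then } \tilde H_d(\mathsf M_n;\mathbb Z)\text{ is finite.} \tag{4}$$
Indeed the group is finitely generated and becomes $0$ over $\mathbb Q$. For instance $\tilde H_1(\mathsf M_7;\mathbb Z)$ has $r+1=3$ and $9>7$, so it is finite. In the range (4) all the homology is torsion, and the question is which primes divide its order. For the prime $5$, Jonsson ("Exact Sequences for the Homology of the Matching Complex", arXiv:1203.5641 (2012)) states the following.

**Conjecture.** $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains nonvanishing $5$-torsion whenever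
$$\Big\lceil\frac{2n-8}{5}\Big\rceil\le d\le\Big\lfloor\frac{n-6}{2}\Big\rfloor\iff 3\le r\le k+1 .$$

To see the equivalence: $r\ge3$ says $n-2d-3\ge 3$, that is $d\le\frac{n-6}2$; and $r\le k+1$ says $n-2d-3\le 3d-n+5$, that is $5d\ge 2n-8$. The smallest case is $(k,r)=(2,3)$: $n=14$, $d=4$. There are $\binom{14}{10}\cdot 945=945945$ four-dimensional faces, so a calculation by hand is hopeless. The answer is yes.

**Theorem A.** If $3\le r\le k+1$, then $\tilde H_{k-1+r}(\mathsf M_{2k+3r+1};\mathbb Z)$ contains an element of order $5$.

So the conjecture is true. Two further statements will come out, the first being a step in the proof of Theorem A.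

**Theorem B.** For all $n\ge1$ and all $d$, $\tilde H_d(\mathsf M_n;\mathbb Z)$ is isomorphic to a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};\mathbb Z)$.

**Theorem C.** Let $p$ be any odd prime and $h=\frac{p-1}2$. For all $q\ge p+1$ and $s\ge0$, $\tilde H_{hq-1+s}(\mathsf M_{pq+2s};\mathbb Z)$ contains an element of order $p$. In particular, the homology of $\mathsf M_n$ has $p$-torsion for all even $n\ge p^2+p$ and all odd $n\ge p^2+2p$.

The theorem of Bouc, through (4), is the only outside input to the proofs of A and C.

## 3. Two more vertices, one more dimension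

Passing from $(n,d)$ to $(n+2,d+1)$ changes $(k,r)$ to $(k+1,r)$, by (3). So Theorem B says that torsion, once present at $(k,r)$, persists at $(k+1,r),(k+2,r),\dots$. It therefore reduces Theorem A to the line $k=r-1$. We prove it now.

Let $P$ be a set of $n\ge1$ vertices and $a\neq b$ two new vertices. We want a map from cycles on $P$ to cycles on $P\cup\{a,b\}$ with one more edge. For $x\in P$ write $\tau_x=(x\,a)$ for the transposition, acting on chains by renaming vertices, and write $e_{xb}$ for the edge $xb$.

Adding the edge $ab$ does not work, since $\partial(e_{ab}\wedge c)=c\ne0$ for a cycle $c\neq 0$. A more symmetric try is to let each $x\in P$ in turn be matched to $b$, with $a$ taking its place: put $\mu(c)=\sum_{x\in P}e_{xb}\wedge\tau_xc$. The chain $\tau_xc$ lives on $(P\setminus x)\cup a$, so $e_{xb}$ is disjoint from it and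
$$\partial\mu(c)=\sum_{x\in P}\tau_xc-\mu(\partial c). \tag{5}$$
Here it stops: for a cycle $c$ the error $\sum_x\tau_xc$ is usually not zero. With $P=\{1,2,3\}$ and $c=[12]-[13]$ it is
$$([a2]-[a3])+([1a]-[13])+([12]-[1a])=[a2]-[a3]+[12]-[13]\neq0 .$$
But this error does not involve $b$, and it is a boundary on $P\cup a$: it equals $\partial([3a]\wedge[12]-[2a]\wedge[13])$. This is a general fact, and subtracting the filling repairs $\mu$.

**Step 1: the error is null-homotopic.** Define $\eta:C_*(P)\to C_{*+1}(P\cup a)$ by $\eta(c)=\sum_{x\in P}e_{xa}\wedge c$.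

**Lemma 2.** $\partial\eta+\eta\partial=\sum_{x\in P}\tau_x$ on $C_*(P)$.

**Proof.** Let $m=e_1\wedge\dots\wedge e_j$. If $x$ is free in $m$, then $\partial(e_{xa}\wedge m)=m-e_{xa}\wedge\partial m$; if $x$ is covered, then $e_{xa}\wedge m=0$. Adding $\eta(\partial m)=\sum_{x}e_{xa}\wedge\partial m$, the terms with $x$ free cancel and
$$(\partial\eta+\eta\partial)m=\sum_{x\text{ free}}m+\sum_{x\text{ covered}}e_{xa}\wedge\partial m .$$
Let $x$ be covered, by $e_i=xy$. In $e_{xa}\wedge\partial m$ a term survives only if $x$ has become free, that is, only the deletion of $e_i$ counts. This term is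
$$(-1)^{i-1}e_{xa}\wedge e_1\wedge\cdots\widehat{e_i}\cdots\wedge e_j=e_1\wedge\dots\wedge e_{xa}\wedge\dots\wedge e_j$$
with $e_{xa}$ in position $i$. So $xy$ has been replaced by $xa$, and this is $\tau_ym$. As $x$ runs over the covered vertices, so does its partner $y$, and the second sum is $\sum_{y\text{ covered}}\tau_ym$. For free $x$ we have $\tau_xm=m$. $\square$

**Step 2: the corrected map.** Define $\Lambda:C_*(P)\to C_{*+1}(P\cup\{a,b\})$ by
$$\Lambda(c)=\sum_{x\in P}e_{xb}\wedge\tau_xc-\eta(c).$$
By (5) and Lemma 2,
$$\partial\Lambda(c)=\sum_x\tau_xc-\mu(\partial c)-\Big(\sum_x\tau_xc-\eta(\partial c)\Big)=-\Lambda(\partial c).$$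
So $\Lambda$ takes cycles to cycles and boundaries to boundaries, and induces $\Lambda_*:\tilde H_d(\mathsf M_P;\mathbb Z)\to\tilde H_{d+1}(\mathsf M_{P\cup\{a,b\}};\mathbb Z)$. For $P=\{1\}$ and $c=\emptyset$ we get $\Lambda(\emptyset)=[1b]-[1a]$, a nonzero class in $\tilde H_0(\mathsf M_3;\mathbb Z)$.

**Step 3: a left inverse.** Fix $x_0\in P$. Every chain $u$ on $P\cup\{a,b\}$ is uniquely $u=e_{x_0b}\wedge u'+u''$, where $u'$ and $u''$ do not involve the edge $x_0b$. Then $u'$ lives on $(P\setminus x_0)\cup a$; put $\rho(u)=u'$. Since
$$\partial u=u'-e_{x_0b}\wedge\partial u'+\partial u'',$$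
we have $\rho\partial=-\partial\rho$, so $\rho$ induces a map on homology lowering the degree by one. In $\Lambda(c)$ the edge $x_0b$ occurs only in the summand $e_{x_0b}\wedge\tau_{x_0}c$: the other summands of $\mu$ contain an edge $xb$ with $x\ne x_0$, and $\eta(c)$ does not involve $b$. So $\rho\Lambda(c)=\tau_{x_0}c$. The renaming $\tau_{x_0}$ is an isomorphism $\mathsf M_P\cong\mathsf M_{(P\setminus x_0)\cup a}$. Hence $(\tau_{x_0})_*^{-1}\rho_*$ is a left inverse of $\Lambda_*$, and $\Lambda_*$ is a split injection. This proves Theorem B. $\blacksquare$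

## 4. Candidate cycles on the line $k=r-1$

On the line $k=r-1$ we have $n=5r-1$ and $d=2r-2$. The point $r=1$ is $\mathsf M_4$ in degree $0$, where $z_0$ lives. Adding five vertices and two edges moves $(n,d)$ to $(n+5,d+2)$, that is $r$ to $r+1$ and $k$ to $k+1$, along the line; and the hexagon (2) uses five vertices and two edges. So for $r\ge1$ let
$$S=S_0\sqcup B_1\sqcup\dots\sqcup B_{r-1},\qquad |S_0|=4,\quad |B_i|=5,\qquad z=z_0\wedge z_1\wedge\dots\wedge z_{r-1}, \tag{6}$$
with $z_0$ as in (1) on $S_0=\{1,2,3,4\}$ and $z_i$ a copy of (2) on $B_i$, whose vertices are again called $1,\dots,5$. Then $z$ is an integral cycle with $2r-1$ edges per term, of dimension $2r-2$, on $5r-1$ vertices.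

To get torsion from $z$ it is enough to see it modulo $5$, by the following remark.

**Lemma 3.** Let $p$ be a prime, $H=\tilde H_d(\mathsf M_S;\mathbb Z)$ finite, and $z$ an integral $d$-cycle whose class in $\tilde H_d(\mathsf M_S;\mathbb F_p)$ is nonzero. Then $H$ has an element of order $p$.

**Proof.** If $[z]\in pH$, then $z=pw+\partial b$ with $w$ an integral cycle and $b$ an integral chain, so $z$ is a boundary modulo $p$, a contradiction. So $H\neq pH$. Multiplication by $p$ on the finite group $H$ is not surjective, hence not injective, and its kernel contains an element of order $p$. $\square$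

Is $H$ finite here? We have $n-2d-2=(5r-1)-(4r-4)-2=r+1$, and
$$(r+1)^2>5r-1\iff r^2-3r+2>0\iff (r-1)(r-2)>0, \tag{7}$$
which holds for $r\ge3$. So for $r\ge3$ the group is finite by (4), and what remains is to show that $z$ is not a boundary over $\mathbb F_5$.

For this we want a linear functional on $C_{2r-2}(S;\mathbb F_5)$ that vanishes on boundaries but not on $z$. Over $\mathbb Z$ there is no such functional when $r\ge3$: a multiple $Nz$ with $N\geq 1$ is a boundary, so an integer-valued functional that kills boundaries kills $z$. The prime must enter the construction.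

The sensible first attempt is a product. On $S_0$ let $\varphi_0$ be $0$ on $[12],[34]$ and $1$ on the other four edges; it is constant on each of the three segments, so it vanishes on boundaries, and $\varphi_0(z_0)=-1$. On $B_1$ any linear functional on $C_1$ vanishes on boundaries, since $C_2=0$; let $\varphi_1$ be $1$ on $m'=[14]\wedge[25]$ and $0$ on the other $1$-faces, so $\varphi_1(z_1)=1$. Put $\varphi(e\wedge m)=\varphi_0(e)\varphi_1(m)$ for $e$ in $S_0$ and $m$ in $B_1$, and $\varphi=0$ on all faces with a different shape, in particular on those with an edge between the blocks. Then $\varphi(z_0\wedge z_1)=-1$. But let $e$ join the vertex $2$ of $S_0$ to the vertex $3$ of $B_1$. These vertices are free in $[13]\wedge m'$, and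
$$\partial(e\wedge[13]\wedge m')=[13]\wedge m'-e\wedge\partial([13]\wedge m').$$
On the first term $\varphi$ is $1$, and on the others it is $0$, as they contain $e$. So $\varphi$ does not vanish on boundaries. The trouble is exactly the edges between blocks: faces containing them need nonzero values, and these must be consistent for every way of deleting edges. We need one rule that gives a value to every matching.

## 5. Deleting an edge by summing over a label

From here to the end of Section 7, $p$ is an odd prime, $F=\mathbb F_p$, and $h=\frac{p-1}2$. We recall, with $0^0=1$,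
$$\sum_{t\in F}t^i=0\ \ (0\le i\le p-2),\qquad \sum_{t\in F}t^{p-1}=-1. \tag{8}$$
For $i=0$ the sum is $p=0$. For $1\le i\le p-2$, choose $u\in F^\times$ with $u^i\neq1$ (a generator of the cyclic group $F^\times$); substituting $ut$ for $t$ multiplies the sum by $u^i$, so it is $0$. For $i=p-1$ there are $p-1$ terms equal to $1$.

By (8), summing a polynomial of degree at most $p-1$ over $t\in F$ picks out minus the coefficient of $t^{p-1}$. Now $p-1=2h$, and an edge has two endpoints. This suggests giving each vertex the quota $h$.

**Definition (the polynomials $U_m$).** Let $U\in F[T_v:v\in S]$ have degree at most $h$ in each variable. For a matching $m$ in $S$, substitute $T_v=T_w=t_e$ for every edge $e=vw\in m$, and let $U_m\in F[t_e:e\in m]$ be the coefficient of $\prod_{v\text{ free}}T_v^h$ in the result.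

For example let $p=5$, $h=2$, $S=\{1,2,3,4\}$ and $U^{(0)}=(T_2-T_1)^2(T_4-T_3)^2$. Then $U^{(0)}_{\{12\}}=0$, because the substitution kills the first factor, and likewise $U^{(0)}_{\{34\}}=0$. For $\{13\}$ we want the coefficient of $T_2^2T_4^2$ in $(T_2-t)^2(T_4-t)^2$, which is $1$; in the same way $\{24\},\{14\},\{23\}$ give $1$. For $m=\{13,24\}$ with labels $s,t$ we get $U^{(0)}_m=(t-s)^4$. Its coefficient of $t^4$ is $1=U^{(0)}_{\{13\}}$, and its coefficient of $s^4$ is $1=U^{(0)}_{\{24\}}$. This is general.

**Lemma 4.** For $e\in m$, the polynomial $U_m$ has degree at most $p-1$ in $t_e$, and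
$$\sum_{t_e\in F}U_m=-U_{m\setminus e}. \tag{9}$$

**Proof.** Let $e=vw$. A monomial of $U$ with $T_v^iT_w^j$ contributes $t_e^{i+j}$ with $i,j\le h$, so the degree is at most $2h=p-1$, and $t_e^{p-1}$ arises only from $T_v^hT_w^h$. In $m\setminus e$ the vertices $v,w$ are free, so the coefficient of $t_e^{p-1}$ in $U_m$ is $U_{m\setminus e}$. Now apply (8). $\square$

So deleting an edge is, up to sign, the same as summing over its label. To build a functional in degree $d\ge0$, fix a total order on the edges of $K_S$, write $m=e_0\wedge\dots\wedge e_d$ with $e_0<\dots<e_d$, choose a function $f:F^{d+1}\to F$, and try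
$$\Theta'_f(m)=\sum_{t\in F^m}U_m(t)\,f(t_{e_0},\dots,t_{e_d}).$$
Put $\delta f(t_0,\dots,t_{d+1})=\sum_i(-1)^if(t_0,\dots,\widehat{t_i},\dots,t_{d+1})$. For an increasing $m=e_0\wedge\dots\wedge e_{d+1}$, (9) gives
$$\Theta'_f(\partial m)=\sum_i(-1)^i\sum_{t\in F^{m\setminus e_i}}U_{m\setminus e_i}f=-\sum_{t\in F^m}U_m(t)\,(\delta f)(t). \tag{10}$$
So $\Theta'_f$ vanishes on boundaries as soon as $\delta f=0$. This has solved the problem of the edges between blocks. But it has gone too far: for $d\ge1$ the functional $\Theta'_f$ is then zero on every cycle. Indeed put $g(t_1,\dots,t_d)=f(0,t_1,\dots,t_d)$. The equation $\delta f(0,t_0,\dots,t_d)=0$ reads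
$$f(t_0,\dots,t_d)=\sum_i(-1)^if(0,t_0,\dots,\widehat{t_i},\dots,t_d),$$
that is $f=\delta g$, and (10) for $g$ gives $\Theta'_{\delta g}(z)=-\Theta'_g(\partial z)=0$.

## 6. Labels up to a common shift

The escape is to forbid this $g$. It singles out the label $0$; so let us ask that nothing changes when all labels are shifted together. Then every sum over $F^m$ counts each orbit of the shift $p$ times and is zero in $F$, so we sum over orbits instead.

**Definition (cocycle).** A function $f:F^{d+1}\to F$, $d\ge0$, is a cocycle if $f(t_0+c,\dots,t_d+c)=f(t_0,\dots,t_d)$ for all $c\in F$ and $\delta f=0$.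

For example, the constant $f=1$ on $F^1$ is a cocycle, since $\delta f=1-1=0$.

Let $U$ have degree at most $h$ in each variable and satisfy $U(T+c)=U(T)$ for all $c\in F$, where $T+c$ means that $c$ is added to all variables. Then
$$U_m(t+c)=U_m(t)\qquad\text{for all }c\in F. \tag{11}$$
To see this, let $W$ be the polynomial in the labels and the free variables obtained from $U$ by the substitution. Then $W$ is invariant under the common shift by $c$. Shifting free variables by $c$ does not change the coefficient of $\prod T_v^h$, because $W$ has degree at most $h$ in each free variable. So the coefficient of that monomial in the shifted $W$ is $U_m(t+c)$, and in $W$ it is $U_m(t)$.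

For a cocycle $f$ on $F^{d+1}$ and $m=e_0\wedge\dots\wedge e_d$ with $e_0<\dots<e_d$, define
$$\Theta_f(m)=\sum_{t\in F^m/F}U_m(t)\,f(t_{e_0},\dots,t_{e_d}),$$
the sum running over the orbits of the common shift, and extend linearly to $C_d(S;F)$. The summand is constant on orbits. The shift acts freely, and each orbit contains exactly one point at which a given coordinate is $0$; so we may equally fix any one coordinate to be $0$ and sum over the others.

**Lemma 5.** If $f$ is a cocycle on $F^{d+1}$, then $\Theta_f(\partial b)=0$ for every $b\in C_{d+1}(S;F)$. So $\Theta_f$ is a well-defined linear functional on $\tilde H_d(\mathsf M_S;F)$.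

**Proof.** Let $m=e_0\wedge\dots\wedge e_{d+1}$ be increasing; deleting an edge leaves an increasing monomial. Fix $i$. Since $m$ has $d+2\ge2$ edges, we can represent the orbits in $F^m/F$ by fixing a coordinate other than $t_{e_i}$ to be $0$, and sum over $t_{e_i}$ first. The value $f(\dots,\widehat{t_{e_i}},\dots)$ does not depend on $t_{e_i}$, so by (9)
$$\sum_{t\in F^m/F}U_m(t)\,f(\dots,\widehat{t_{e_i}},\dots)=-\sum_{t\in F^{m\setminus e_i}/F}U_{m\setminus e_i}(t)\,f(t).$$
Multiply by $(-1)^i$ and sum over $i$:
$$\Theta_f(\partial m)=\sum_i(-1)^i\sum_{t\in F^{m\setminus e_i}/F}U_{m\setminus e_i}f=-\sum_{t\in F^m/F}U_m(t)\,(\delta f)(t)=0.\qquad\square$$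

The middle equality did not use $\delta f=0$. So, as before, a cocycle of the form $f=\delta g$ with $g$ a shift-invariant function on $F^d$, $d\ge1$, gives $\Theta_f=0$ on cycles. We will need cocycles that are not of this kind.

For $d=0$ and $f=1$ we have $\Theta_f(e)=U_e$. With $U^{(0)}$ from Section 5 the values are $0$ on $[12],[34]$ and $1$ on the other four edges: this is the functional $\varphi_0$ of Section 4, and $\Theta_f(z_0)=-1$.

## 7. Cocycles from carrying

Suppose that $f$ and $f'$ are functions on $F^{m+1}$ and $F^{n+1}$. Their product is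
$$(f\smile f')(t_0,\dots,t_{m+n})=f(t_0,\dots,t_m)\,f'(t_m,\dots,t_{m+n}).$$

**Lemma 6.** The product of two cocycles is a cocycle.

**Proof.** Shift-invariance is clear. We check $\delta(f\smile f')=\delta f\smile f'+(-1)^mf\smile\delta f'$. In $\delta(f\smile f')(t_0,\dots,t_{m+n+1})$ the deletions $i\le m$ give $(-1)^if(\dots\widehat{t_i}\dots,t_{m+1})f'(t_{m+1},\dots)$. These are the terms of $\delta f\smile f'$ except its last one, $i=m+1$, which is $(-1)^{m+1}f(t_0,\dots,t_m)f'(t_{m+1},\dots)$. The deletions $i\ge m+1$ give $(-1)^if(t_0,\dots,t_m)f'(t_m,\dots\widehat{t_i}\dots)$. These are the terms of $(-1)^mf\smile\delta f'$ except its first one, $(-1)^mf(t_0,\dots,t_m)f'(t_{m+1},\dots)$. The two exceptional terms cancel. $\square$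

The simplest cocycle on two labels is $\xi(a,b)=b-a$: $\delta\xi(a,b,c)=(c-b)-(c-a)+(b-a)=0$. What can be done on three labels? Products of $\xi$ are useless, because $\xi\smile\xi=\delta g$ with $g(a,b)=-\tfrac12(b-a)^2$: writing $x=b-a$, $y=c-b$,
$$\delta g(a,b,c)=-\tfrac12\big(y^2-(x+y)^2+x^2\big)=xy .$$
We need something that is not polynomial in this way, and addition with carrying provides it. For $x\in F$ let $[x]\in\{0,\dots,p-1\}$ be its representative, and put
$$\beta(a,b,c)=\tfrac1p\big([b-a]+[c-b]-[c-a]\big).$$
Since $[b-a]+[c-b]$ lies between $0$ and $2p-2$ and is congruent to $[c-a]$, we have $\beta\in\{0,1\}$, and $\beta(a,b,c)=1$ exactly when $[b-a]+[c-b]\ge p$. For $p=5$, $\beta(0,3,1)=1$, because $3+3=6$ carries, and $\beta(0,3,4)=0$, because $3+1=4$ does not.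

**Lemma 7.** The function $\beta$, read in $F$, is a cocycle. Moreover, for every $a\in F$,
$$\sum_{b,c\in F}(c-b)^{p-2}\beta(a,b,c)=-1,\qquad\sum_{b\in F}(b-a)^{p-2}\xi(a,b)=-1. \tag{12}$$

**Proof.** Shift-invariance is clear. Let $g(a,b)=[b-a]\in\mathbb Z$. Over $\mathbb Z$ we have $\delta g(a,b,c)=[c-b]-[c-a]+[b-a]=p\,\beta(a,b,c)$, so $p\,\delta\beta=\delta\delta g=0$ and $\delta\beta=0$ over $\mathbb Z$, hence in $F$. (That $\delta\delta=0$ is the usual cancellation of the two orders of deleting a pair of entries.)

For the first sum put $x=b-a$, $y=c-b$. For fixed $y$ the number of $x$ with $[x]\ge p-[y]$ is $[y]$, so the sum is $\sum_yy^{p-2}\cdot y=\sum_yy^{p-1}=-1$. The second sum is $\sum_xx^{p-2}\cdot x=-1$. $\square$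

Products of copies of $\beta$, and of $\xi$ with copies of $\beta$, are therefore cocycles. We write $\beta^{\smile j}$ for the $j$-fold product, with $\beta^{\smile0}=1$ on one label.

## 8. Proof of Theorem A

Let $p=5$, $h=2$, and let $S$ and $z$ be as in (6).

**Step 1: a polynomial adapted to the blocks.** We choose $U$ so that the signs in $z$ are reproduced. Let $U=U^{(0)}\prod_{i=1}^{r-1}U^{(i)}$, where, in the variables of the respective block,
$$U^{(0)}=(T_2-T_1)^2(T_4-T_3)^2,\qquad U^{(i)}=(T_2-T_1)(T_3-T_1)(T_3-T_2)\,(T_5-T_4)^2 .$$
It is shift-invariant, since only differences occur, and of degree $2$ in each variable.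

**Step 2: the values on the faces of $z$.** No edge of a face occurring in $z$ joins two blocks, so both the substitution and the extraction of the coefficient can be made block by block, and $U_m$ is the product of the block contributions. For $S_0$, Section 5 gives $U^{(0)}_{\{12\}}=0$ and $U^{(0)}_{\{13\}}=1$. For the matching $\{x4,y5\}$ of $B_i$, with labels $s$ on $x4$ and $s'$ on $y5$, reorder the alternating product:
$$(T_2-T_1)(T_3-T_1)(T_3-T_2)=\operatorname{sgn}(x,y,l)\,(T_y-T_x)(T_l-T_x)(T_l-T_y).$$
Substituting $T_x=T_4=s$ and $T_y=T_5=s'$, the coefficient of $T_l^2$ is $\operatorname{sgn}(x,y,l)(s'-s)$, and $(T_5-T_4)^2$ becomes $(s'-s)^2$. So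
$$U^{(i)}_{\{x4,y5\}}=\operatorname{sgn}(x,y,l)\,(s'-s)^3. \tag{13}$$

For a single hexagon, with $f=\xi$ and the edges $[x4]$ ordered before the edges $[y5]$, this already gives $\Theta_\xi(z_1)=6\sum_yy^3\cdot y=-6=-1\ne0$.

**Step 3: the functional on $z$.** Order the edges so that those in $S_0$ come first, then for $i=1,2,\dots$ the edges $[x4]$ of $B_i$ followed by the edges $[y5]$ of $B_i$, and all other edges last. Every monomial of $z$ is then written in increasing order, with labels $t_0$ on the edge in $S_0$, and $t_{2i-1},t_{2i}$ on the edges $[x4],[y5]$ of $B_i$. Let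
$$f=\beta^{\smile(r-1)},\qquad f(t_0,\dots,t_{2r-2})=\prod_{i=1}^{r-1}\beta(t_{2i-2},t_{2i-1},t_{2i}),$$
with $f=1$ if $r=1$. This is a cocycle by Lemmas 6 and 7, on $2r-1$ labels, as needed in degree $2r-2$. Of the two terms of $z_0$, $[12]$ contributes $0$ and $-[13]$ contributes a factor $-1$. In each block the six terms contribute equally: the sign in $z_i$ meets the same sign in (13). Fixing $t_0=0$,
$$\Theta_f(z)=-6^{\,r-1}\sum_{t_1,\dots,t_{2r-2}\in\mathbb F_5}\ \prod_{i=1}^{r-1}(t_{2i}-t_{2i-1})^3\,\beta(t_{2i-2},t_{2i-1},t_{2i}).$$
Sum over $(t_{2r-3},t_{2r-2})$ first. Only the last factor involves these labels, and by (12) with $p=5$ its sum is $-1$, whatever $t_{2r-4}$ is. Then sum over the pair before, and so on down to $(t_1,t_2)$. The result is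
$$\Theta_f(z)=-6^{\,r-1}(-1)^{r-1}=(-1)^r\ne0\quad\text{in }\mathbb F_5 .$$
By Lemma 5, $z$ is nonzero in $\tilde H_{2r-2}(\mathsf M_{5r-1};\mathbb F_5)$, for every $r\ge1$.

**Step 4: torsion on the line $k=r-1$.** Let $r\ge3$. By (7) and (4), $\tilde H_{2r-2}(\mathsf M_{5r-1};\mathbb Z)$ is finite. By Lemma 3 it contains an element of order $5$.

**Step 5: all $k\ge r-1$.** Apply Theorem B $s=k-r+1\ge0$ times. The group of Step 4 is a direct summand of $\tilde H_{2r-2+s}(\mathsf M_{5r-1+2s};\mathbb Z)$. Here $2r-2+s=k-1+r$ and $5r-1+2s=2k+3r+1$. So $\tilde H_{k-1+r}(\mathsf M_{2k+3r+1};\mathbb Z)$ contains an element of order $5$ whenever $3\le r\le k+1$. $\blacksquare$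

## 9. Every odd prime: alternating in the labels

Let $p$ be an odd prime, $h=\frac{p-1}2$ and $q\ge p+1$. We replace the hexagon by a cycle with $h$ edges on $p=2h+1$ vertices, and take $q$ such blocks.

**Step 1: the cycle.** Let a block have vertices $v_1,\dots,v_h,u_0,\dots,u_h$, and put
$$w=\sum_g\operatorname{sgn}(g)\,[v_1u_{g(1)}]\wedge\dots\wedge[v_hu_{g(h)}],$$
over the injections $g:\{1,\dots,h\}\to\{0,\dots,h\}$. Here $l$ is the value omitted by $g$, and $\operatorname{sgn}(g)$ is the sign of $(l,g(1),\dots,g(h))$ as a permutation of $(0,1,\dots,h)$. For $p=3$ this is $w=[v_1u_1]-[v_1u_0]$. In general $w$ is a cycle: for given $g$ and $i$ let $g'$ agree with $g$ except that $g'(i)=l$. Then $g'$ omits $g(i)$, the two sequences differ by a transposition, so $\operatorname{sgn}(g')=-\operatorname{sgn}(g)$, while the terms of $g$ and $g'$ become equal when the $i$th edge is deleted. So the terms of $\partial w$ cancel in pairs. Let $z=w_1\wedge\dots\wedge w_q$ over $q$ disjoint blocks. It is an integral cycle of dimension $hq-1$ on $n=pq$ vertices.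

**Step 2: what the functional sees.** Let $U=\prod_bV_b\cdot\Omega$, where $V_b=\prod_{0\le i<j\le h}(T_{u_j}-T_{u_i})$ for the block $b$, and $\Omega$ is a shift-invariant polynomial in the variables of the $v$-vertices, of degree at most $h$ in each, to be chosen later. Each $V_b$ is shift-invariant and has degree $h$ in each of its variables, so $U$ is admissible. For a matching $m$ occurring in $z$, given by injections $g_b$, let $s_{b,i}$ be the label of the edge at $v_i$ in block $b$, and $\Delta_b=\prod_{i<j}(s_{b,j}-s_{b,i})$. Reordering the factors of $V_b$ according to $(l,g_b(1),\dots,g_b(h))$ and substituting,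
$$V_b=\operatorname{sgn}(g_b)\prod_{i=1}^h(s_{b,i}-T_{u_l})\cdot\Delta_b .$$
The free vertices are the vertices $u_l$, one for each block, and the coefficient of $T_{u_l}^h$ here is $(-1)^h\operatorname{sgn}(g_b)\Delta_b$. So $U_m=(-1)^{hq}\prod_b\operatorname{sgn}(g_b)\Delta_b\cdot\Omega(s)$. Order the edges occurring in $z$ by block and then by the index of $v_i$, and put all other edges last; every monomial of $z$ is then increasing. There are $(h+1)!$ injections in each block, and their signs square to $1$, so for a cocycle $f$ on $F^{hq}$
$$\Theta_f(z)=(-1)^{hq}\big((h+1)!\big)^q\sum_{s\in F^{hq}/F}\Big(\prod_b\Delta_b\Big)\Omega(s)\,f(s). \tag{14}$$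
Since $h+1=\frac{p+1}2<p$, the factor $(h+1)!$ is not $0$ modulo $p$.

**Step 3: the sum we would like to see.** Let $J=hq$ and write the labels in order as $t_0,\dots,t_{J-1}$. Put
$$P_0=\prod_{i=1}^a(t_{2i}-t_{2i-1})^{p-2},\quad f=\beta^{\smile a}\qquad\text{if }J=2a+1,$$
$$P_0=\prod_{i=0}^{a-1}(t_{2i+1}-t_{2i})^{p-2},\quad f=\xi\smile\beta^{\smile(a-1)}\qquad\text{if }J=2a.$$
In both cases $f$ is a cocycle on $J$ labels. Fix $t_0=0$ and sum over the last pair of labels first, then over the pair before, and so on; in the even case finish with the single label $t_1$. By (12) each of these $a$ summations gives a factor $-1$, so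
$$\sum_{F^J/F}P_0f=(-1)^a\neq0. \tag{15}$$

To use this in (14) we would need $P_0=\prod_b\Delta_b\cdot\Omega$. For $p=5$ the number $J=2q$ is even, the blocks are the pairs $(t_{2i},t_{2i+1})$, and $(t_{2i+1}-t_{2i})^3$ is divisible by $\Delta_b=t_{2i+1}-t_{2i}$. But for $p=7$, $h=3$, the first block has $\Delta_1=(t_1-t_0)(t_2-t_0)(t_2-t_1)$. If $q$ is even, then so is $J$, and $P_0=(t_1-t_0)^5(t_3-t_2)^5\cdots$ is not divisible by $t_2-t_0$; if $q$ is odd, then so is $J$, and $P_0=(t_2-t_1)^5(t_4-t_3)^5\cdots$ is not divisible by $t_1-t_0$. So $P_0$ cannot be used directly. A polynomial is divisible by $\Delta_b$ if it is antisymmetric in the labels of the block, so we antisymmetrize, and must make sure that the sum (15) survives. It does, because a cocycle behaves under this sum as if it were alternating.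

**Lemma 8.** Let $d\ge1$, let $P:F^{d+1}\to F$ be shift-invariant with $\sum_{s_l\in F}P=0$ for each $l$ (all other variables fixed), and let $f$ be a cocycle on $F^{d+1}$. If $\tau$ exchanges the coordinates $i$ and $i+1$, then
$$\sum_{s\in F^{d+1}/F}P(s)f(s^\tau)=-\sum_{s\in F^{d+1}/F}P(s)f(s).$$

**Proof.** Apply $\delta f=0$ to the $d+2$ entries
$$(s_0,\dots,s_{i-1},\ s_i,\ s_{i+1},\ s_i,\ s_{i+2},\dots,s_d),$$
in positions $0,\dots,d+1$. Deleting position $i$ gives $(-1)^if(s^\tau)$, and deleting position $i+2$ gives $(-1)^{i+2}f(s)=(-1)^if(s)$. Every other deletion gives a term that does not involve some $s_l$: position $i+1$ removes $s_{i+1}$, a position $j<i$ removes $s_j$, and a position $j>i+2$ removes $s_{j-1}$. Multiply by $P(s)$ and sum over $s\in F^{d+1}/F$. For a term not involving $s_l$, fix another coordinate to be $0$, which is possible as $d+1\ge2$, and sum over $s_l$ first; the sum is zero by the hypothesis on $P$. What remains is $(-1)^i\sum P(s)\big(f(s^\tau)+f(s)\big)=0$. $\square$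

**Step 4: antisymmetrizing.** Let the group $(S_h)^q$ permute the labels within each block, and put $P=\sum_{\sigma\in(S_h)^q}\operatorname{sgn}(\sigma)\,\sigma P_0$. Each label occurs in at most one factor of $P_0$, so each $\sigma P_0$ has degree at most $p-2$ in each variable, and its sum over any one variable vanishes by (8). It is also shift-invariant. Also $J=hq\ge2$. So Lemma 8 applies to every $\sigma P_0$.

If $\tau$ is a transposition of two labels that are neighbors in the order and lie in the same block, write $\tau\sigma P_0(s)=\sigma P_0(s^\tau)$. Substituting $s^\tau$ for $s$ and using Lemma 8,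
$$\sum(\tau\sigma P_0)(s)f(s)=\sum(\sigma P_0)(s)f(s^\tau)=-\sum(\sigma P_0)(s)f(s),$$
all sums being over $F^J/F$. The labels of a block are consecutive in the order, so such transpositions generate $(S_h)^q$, and we get $\sum(\sigma P_0)f=\operatorname{sgn}(\sigma)\sum P_0f$ for all $\sigma$. Therefore, by (15),
$$\sum_{F^J/F}Pf=(h!)^q\sum_{F^J/F}P_0f=(h!)^q(-1)^a\ne0 .$$

**Step 5: the polynomial $\Omega$.** As a polynomial, $P$ changes sign when two labels of the same block are exchanged. Setting these two labels equal gives a polynomial equal to its own negative, which is $0$ since $p\ne2$. So $P$ is divisible by each difference $s_{b,j}-s_{b,i}$, $i<j$. These are pairwise non-associate primes of the polynomial ring, so $P=\prod_b\Delta_b\cdot\Omega$ for a polynomial $\Omega$. Since $P$ and $\prod_b\Delta_b$ are shift-invariant and the polynomial ring is a domain, $\Omega$ is shift-invariant. The degree of $\prod_b\Delta_b$ in each variable is $h-1$, so the degree of $\Omega$ in each variable is at most $(p-2)-(h-1)=h$. So $\Omega$, with $T_{v_i}$ of block $b$ in the place of $s_{b,i}$, is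 admissible in Step 2, and (14) gives
$$\Theta_f(z)=(-1)^{hq}\big((h+1)!\big)^q(h!)^q(-1)^a\neq0 .$$

**Step 6: conclusion.** By Lemma 5, $z$ is nonzero in $\tilde H_{hq-1}(\mathsf M_{pq};\mathbb F_p)$. With $n=pq$, $d=hq-1$ we have $n-2d-2=pq-2hq=q>0$, and $q^2>pq$ because $q>p$. So the integral group is finite by (4), and by Lemma 3 it contains an element of order $p$. Theorem B, applied $s$ times, gives an element of order $p$ in $\tilde H_{hq-1+s}(\mathsf M_{pq+2s};\mathbb Z)$ for all $s\ge0$. For $q=p+1$ the numbers $pq+2s$ are all the even $n\ge p^2+p$; for $q=p+2$ they are all the odd $n\ge p^2+2p$. This proves Theorem C. $\blacksquare$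

For $p=5$ the groups of Theorem C have $r=q-1\ge5$ and $k=q+1+s$, by (3), so they lie inside the range of Theorem A.

## 10. Outside the range $3\le r\le k+1$

How sharp is the range for the prime $5$? For $r\le1$ there is no torsion at all, by Proposition 1. For $r\ge k+2$, which by (3) is equivalent to $5d\le2n-9$, we rely on two cited results. Jonsson ("Exact sequences for the homology of the matching complex", J. Combin. Theory Ser. A 115 (2008)) proved that $\tilde H_d(\mathsf M_n;\mathbb Z)$ is a $3$-group for $\lceil\frac{n-4}3\rceil\le d\le\frac{2n-9}5$; and $\tilde H_d(\mathsf M_n;\mathbb Z)$ vanishes for $d<\lceil\frac{n-4}3\rceil$ (Björner–Lovász–Vrećica–Živaljević). So there is no $5$-torsion when $r\ge k+2$. Together with Theorem A this gives the following statement.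

**Corollary.** For $r\ne2$, $\tilde H_{k-1+r}(\mathsf M_{2k+3r+1};\mathbb Z)$ has $5$-torsion if and only if $3\le r\le k+1$.

**Proof.** If $r\le1$, there is no torsion, and the condition fails. If $r\ge3$ and $r\le k+1$, there is $5$-torsion by Theorem A. If $r\ge3$ and $r\ge k+2$, there is none by the cited results. $\square$

For $r=2$ the cited results cover $k\le0$, where $r\ge k+2$. Nothing is claimed here about $r=2$, $k\ge1$. The detection argument of Section 8 still shows, for $r=2$, that $z$ is nonzero modulo $5$ in $\tilde H_2(\mathsf M_9;\mathbb F_5)$; but (7) is no longer a strict inequality at $r=2$, as $(r+1)^2=9=5r-1$, so (4) no longer shows that the group is finite, and Lemma 3 cannot be applied.
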